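\title{A gap in the lengths of maximal green sequences}

\begin{abstract}
For every $N\ge 0$ we construct a cluster quiver with $6+N$ vertices all of whose maximal green sequences have length $13+N$, $14+N$, or at least $13+2N$, and in which these three lengths occur. For $N\ge 3$ the set of lengths is therefore not an interval of integers; the first example of this family has nine vertices. The proof attaches bricks over a Jacobian algebra to the steps of a maximal green sequence, derives four rules for the order in which small bricks occur, and combines them with an explicit computation of $c$-vectors.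
\end{abstract}

\section{Introduction}\label{sec:intro}

All quivers in this paper are finite and have no loops and no oriented $2$-cycles. A \emph{cluster quiver} is a connected quiver of this kind. An \emph{ice quiver} is a pair $(Q,F)$ of a quiver and a set $F\subseteq Q_0$ of \emph{frozen} vertices. For a non-frozen vertex $k$, the Fomin--Zelevinsky mutation $(\mu_kQ,F)$ is obtained in three steps:
\begin{enumerate}
\item for each path $i\to k\to j$, add an arrow $i\to j$;
\item reverse every arrow incident to $k$;
\item remove a maximal collection of $2$-cycles and all arrows between frozen vertices.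
\end{enumerate}
The \emph{framed quiver} $\hat Q$ of $Q$ is obtained by adding a frozen vertex $c(i)$ and an arrow $i\to c(i)$ for each $i\in Q_0$. Let $R$ be obtained from $\hat Q$ by finitely many mutations at non-frozen vertices. A non-frozen vertex $i$ of $R$ is \emph{green} if no arrow of $R$ goes from a frozen vertex to $i$, and \emph{red} if no arrow goes from $i$ to a frozen vertex. It is known that every non-frozen vertex of $R$ is green or red, and not both; we refer to this fact as \emph{sign-coherence}.

A \emph{green sequence} for $Q$ is a sequence $(i_1,\dots,i_l)$ of vertices of $Q$ such that $i_s$ is green in $\mu_{i_{s-1}}\cdots\mu_{i_1}\hat Q$ for every $s$. Its length is $l$. It is \emph{maximal} if $\mu_{i_l}\cdots\mu_{i_1}\hat Q$ has no green vertex. In $\hat Q$ every vertex is green, so a maximal green sequence (MGS) is a way of turning the whole quiver from green to red, and a quiver may admit several such ways, of different lengths. The following question comes from \cite{Kase}.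

\medskip
\noindent\textbf{Question.} \emph{Let $Q$ be a cluster quiver. Is the set of lengths of maximal green sequences for $Q$ an interval, that is, a (possibly empty) set of consecutive integers?}
\medskip

The small examples in Section~\ref{sec:cvectors} suggest the answer yes. The answer is no. For $N\ge0$ let $Q^{(N)}$ be the quiver with vertices $x,y,z,p,q,r,d_1,\dots,d_N$ and the following arrows, where a number in brackets is a multiplicity and $1\le k\le N$:
\begin{gather*}
x\to y,\quad y\to z,\quad x\to z;\qquad p\to q,\quad q\to r,\quad r\to p\ [2];\\
p\to x,\quad q\to x,\quad r\to x;\qquad z\to p,\quad z\to q,\quad z\to r;\qquad y\to p\ [4],\quad r\to y\ [4];\\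
q\to d_k,\quad r\to d_k\ [2],\quad d_k\to y\ [3],\quad d_k\to p\ [2].
\end{gather*}
There are no other arrows; in particular there is none between $y$ and $q$. This is a cluster quiver (Figure~\ref{fig:quiver}). We call the full subquiver $Q^{(0)}$ on $x,y,z,p,q,r$ the \emph{core}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,>=stealth,inner sep=2pt]
\node (y) at (0,2) {$y$};      \node (q) at (0,-2) {$q$};
\node (x) at (-1.73,1) {$x$};  \node (z) at (1.73,1) {$z$};
\node (p) at (-1.73,-1) {$p$}; \node (r) at (1.73,-1) {$r$};
\foreach \a/\b in {x/y,y/z,x/z,p/q,q/r,p/x,q/x,r/x,z/p,z/q,z/r} \draw[->] (\a)--(\b);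
\draw[->,thick] (r)--node[fill=white]{\small $2$} (p);
\draw[->,thick] (y)--node[fill=white,pos=0.83]{\small $4$} (p);
\draw[->,thick] (r)--node[fill=white,pos=0.17]{\small $4$} (y);
\begin{scope}[xshift=5.5cm]
\node (Y) at (0,2) {$y$};      \node (Q) at (0,-2) {$q$};
\node (P) at (-1.73,-1) {$p$}; \node (R) at (1.73,-1) {$r$};
\node (D) at (0,0) {$d_k$};
\draw[->] (Q)--(D);
\draw[->,thick] (R)--node[fill=white]{\small $2$} (D);
\draw[->,thick] (D)--node[fill=white]{\small $2$} (P);
\draw[->,thick] (D)--node[fill=white]{\small $3$} (Y);
\end{scope}
\end{tikzpicture}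
\caption{The quiver $Q^{(N)}$. Left: the full subquiver on $x,y,z,p,q,r$. Right: all arrows incident to one of the vertices $d_1,\dots,d_N$. A number on an arrow is its multiplicity; unmarked arrows are single.}
\label{fig:quiver}
\end{figure}

\begin{theorem}\label{thm:main}
Let $N\ge0$. Every maximal green sequence of $Q^{(N)}$ has length $13+N$, or $14+N$, or at least $13+2N$. All three lengths $13+N$, $14+N$, $13+2N$ occur.
\end{theorem}

\begin{corollary}\label{cor:gap}
For $N\ge3$ the set of lengths of maximal green sequences of $Q^{(N)}$ is not an interval: the lengths $14+N$ and $13+2N$ occur, and none of the $N-2\ge1$ integers $15+N,\dots,12+2N$ does.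
\end{corollary}

For $N=3$ the quiver has nine vertices, the lengths $16,17,19$ occur and $18$ does not. For $N=4$ the lengths $17,18,21$ occur and $19,20$ do not. The theorem makes no claim about which lengths above $13+2N$ occur.

Section~\ref{sec:cvectors} sets up the calculus of $c$-vectors and explains on small quivers how $Q^{(N)}$ is designed. Sections~\ref{sec:bricks}--\ref{sec:rotation} hold for an arbitrary quiver: they attach a brick to each step of an MGS and derive constraints on the order of the steps. Sections~\ref{sec:kinds}--\ref{sec:long} apply these constraints to $Q^{(N)}$.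

\section{$c$-vectors and the mechanism of the gap}\label{sec:cvectors}

\subsection{The state of a green sequence}

Let $Q$ be a quiver. Write $\#(v\to w)$ for the number of arrows from $v$ to $w$, and let $\langle-,-\rangle$ be the skew-symmetric bilinear form on $\mathbb Z^{Q_0}$ with
\[
\langle e_v,e_w\rangle=\#(v\to w)-\#(w\to v).
\]
A sum of distinct basis vectors is written as a word in the vertices: $yzq=e_y+e_z+e_q$ and $-yzq=-(e_y+e_z+e_q)$. A vector is \emph{positive} if it is nonzero and all its coordinates are $\ge0$, and \emph{negative} if its opposite is positive.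

Let $(i_1,i_2,\dots)$ be a green sequence. After $s$ steps, let $Q_s$ be the full subquiver on the non-frozen vertices, and let the \emph{$c$-vector} $c_v=c_v^{(s)}\in\mathbb Z^{Q_0}$ of a non-frozen vertex $v$ be given by $(c_v)_w=\#(v\to c(w))-\#(c(w)\to v)$. By sign-coherence, $v$ is green if and only if $c_v$ is positive, and red if and only if $c_v$ is negative. The \emph{label} of step $s$ is the positive vector $\gamma_s=c^{(s-1)}_{i_s}$.

\begin{lemma}\label{lem:cvec}
Along a green sequence the following hold.
\begin{enumerate}
\item[(a)] Mutation at a green vertex $k$ of $Q_s$ gives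
\begin{equation}\label{eq:mut}
c'_k=-c_k,\qquad c'_v=c_v+\#_{Q_s}(v\to k)\,c_k\quad(v\ne k).
\end{equation}
\item[(b)] For all $v,w\in Q_0$ and all $s$,
\begin{equation}\label{eq:form}
\#_{Q_s}(v\to w)-\#_{Q_s}(w\to v)=\langle c_v^{(s)},c_w^{(s)}\rangle .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $k$ is green there is no path $c(w)\to k\to v$. The paths $v\to k\to c(w)$ add $\#(v\to k)\cdot(c_k)_w$ arrows $v\to c(w)$, and cancelling $2$-cycles does not change the difference that defines $(c_v)_w$. The arrows at $k$ are reversed.

(b) For $s=0$ this is the definition of the form. Let $B(v,w)$ be the left side before a mutation at $k$ and assume $B(v,w)=\langle c_v,c_w\rangle$ for all $v,w$. Write $[t]_+=\max(0,t)$. For $v,w\ne k$ put $a=B(v,k)$ and $a'=B(k,w)$. By (a), $c'_v=c_v+[a]_+c_k$ and $c'_w=c_w+[-a']_+c_k$, so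
\[
\langle c'_v,c'_w\rangle=B(v,w)+[a]_+a'+[-a']_+a .
\]
The correction term is $aa'$ if $a,a'>0$, it is $-aa'$ if $a,a'<0$, and it is $0$ otherwise. This is the number of paths $v\to k\to w$ minus the number of paths $w\to k\to v$, as the mutation rule requires. Finally $\langle c'_k,c'_w\rangle=-\langle c_k,c_w\rangle=-B(k,w)$, which matches the reversal of the arrows at $k$.
\end{proof}

So the ice quiver reached after $s$ green steps is determined by its $c$-vectors and the fixed form $\langle-,-\rangle$ of the initial quiver. Combining \eqref{eq:mut} and \eqref{eq:form}, we compute with one rule: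
\begin{equation}\label{eq:rule}
\text{a step with label $\gamma$ replaces $\gamma$ by $-\gamma$ and every other $c_v$ by } c_v+[-\langle\gamma,c_v\rangle]_+\,\gamma .
\end{equation}
A green vertex that is not mutated stays green, so an MGS mutates every vertex and has length at least $|Q_0|$. Any further step comes from a red vertex that has been turned green again.

\subsection{Three small quivers}

\begin{example}[one arrow]\label{ex:A2}
Let $Q$ be $u\to v$, and list states as $(c_u,c_v)$. Starting at $u$ gives $(u,v)\to(-u,v)\to(-u,-v)$, with labels $u,v$. Starting at $v$ gives $(u,v)\to(uv,-v)\to(-uv,u)\to(-v,-u)$, with labels $v,uv,u$. After the first step everything is forced, so the set of lengths is $\{2,3\}$.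
\end{example}

\begin{example}[a double arrow]\label{ex:Kronecker}
Let $Q$ have two arrows $u\to v$, so $\langle(a,b),(a',b')\rangle=2(ab'-ba')$. Starting at $u$ gives the MGS with labels $u,v$. Starting at $v$ gives the $c$-vectors $(1,2)$ and $-(0,1)$. If the $c$-vectors are $(n,n+1)$ and $-(n-1,n)$, the only green step has label $\gamma=(n,n+1)$, we have $\langle\gamma,-(n-1,n)\rangle=-2$, and the new $c$-vectors are $-(n,n+1)$ and $(n+1,n+2)$. The sequence never ends. The set of lengths is $\{2\}$.
\end{example}

\begin{example}[a star]\label{ex:star}
Let $Q$ have the arrows $q\to d_1,\dots,q\to d_N$. For each $0\le j\le N$ there is an MGS with labels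
\[
d_1,\ qd_1,\ d_2,\ qd_2,\ \dots,\ d_j,\ qd_j,\ q,\ d_{j+1},\ \dots,\ d_N .
\]
Indeed, before the label $d_k$ ($k\le j$) the $c$-vectors are $q$, the $-qd_i$ with $i<k$, and the $d_i$ with $i\ge k$. The label $d_k$ turns $q$ into $qd_k$, because $\langle d_k,q\rangle=-1$, while $\langle d_k,-qd_i\rangle=1$ and $\langle d_k,d_i\rangle=0$. The label $qd_k$ turns $-d_k$ into $q$, while $\langle qd_k,-qd_i\rangle=0$ and $\langle qd_k,d_i\rangle=1$. The label $q$ then turns each $-qd_i$ into $-d_i$, and the remaining labels $d_i$ change only their own vertex. All lengths $N+1,\dots,2N+1$ occur.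
\end{example}

In Example~\ref{ex:A2} the two sequences differ by exchanging the labels $u,v$ for $v,uv,u$, and in Example~\ref{ex:star} this exchange can be made at one arrow after another. If any two maximal green sequences of a quiver were connected by a chain of local exchanges, each changing the length by at most one, then the set of lengths would be an interval. This is the reason to guess a positive answer.

\subsection{A switch}\label{sub:switch}

To create a gap we must prevent the $N$ exchanges of Example~\ref{ex:star} from being made one at a time. We shall prove (Section~\ref{sec:order}) that in an MGS of any quiver each basis vector $e_v$ is the label of exactly one step, so the vertices are totally ordered by the time at which this happens, and that Examples~\ref{ex:A2} and~\ref{ex:Kronecker} persist inside any quiver: for a single arrow $u\to v$ with $v<u$ the label $uv$ occurs, and for a multiple arrow $u\to v$ we always have $u<v$.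

Look at the vertices $p,q,r,d_k$ of $Q^{(N)}$. The double arrows $r\to p$, $r\to d_k$, $d_k\to p$ force $r<d_k<p$ for all $k$. The vertex $q$, which carries the star $q\to d_k$, can sit in three places.
\begin{itemize}
\item If $q<r$, then $q<d_k$ for all $k$, and none of the labels $qd_k$ is forced.
\item If $p<q$, then $d_k<q$ for all $k$, and all $N$ labels $qd_k$ are forced.
\item If $r<q<p$, the two rules allow $q$ to sit anywhere among the $d_k$, as in Example~\ref{ex:star}.
\end{itemize}
The vertices $x,y,z$ are there to make the third case impossible: we shall see that $q<p$ forces $y<z$, while $r<q$ forces $z<y$. The position of $q$ then acts as a switch between sequences in which each $d_k$ costs one step and sequences in which each $d_k$ costs at least two. What remains is to bound the length from above in the first case, which we do by listing all possibilities, to bound it from below in the second case, and to show that the second case occurs.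

\section{Bricks along a maximal green sequence}\label{sec:bricks}

A lower bound on the length needs a reason why a given vector must be a label, and an exclusion needs a reason why a green sequence cannot end. The $c$-vectors alone give neither. Both come from interpreting the labels as dimension vectors of modules $M_1,\dots,M_l$ such that \emph{every} module has a canonical filtration by the $M_s$, in the order of the sequence.

\subsection{Quivers with potential}\label{sub:QP}

Let $Q$ be a quiver. The complete path algebra over $\mathbb C$ consists of the possibly infinite linear combinations of paths; let $\mathfrak m$ be the ideal of combinations of paths of positive length. A \emph{potential} $W$ is a possibly infinite linear combination of cycles, each considered up to rotation. For an arrow $\alpha$ and a cycle $\alpha_1\cdots\alpha_n$, with the arrows listed in the order in which they are traversed, put $\partial_\alpha(\alpha_1\cdots\alpha_n)=\sum_{\alpha_i=\alpha}\alpha_{i+1}\cdots\alpha_n\alpha_1\cdots\alpha_{i-1}$, and extend this to potentials. Thus $\partial_\alpha W$ is a combination of paths from the target of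 $\alpha$ to the source of $\alpha$. The completed Jacobian algebra $J(Q,W)$ is the quotient of the complete path algebra by the closure of the ideal generated by all $\partial_\alpha W$.

Let $\mathcal A$ be the category of finite-dimensional $J(Q,W)$-modules. Modules are taken on the side that makes them representations of $Q$: an arrow $v\to w$ acts from the space at $v$ to the space at $w$. Every $M\in\mathcal A$ is nilpotent. Indeed, for $a\in\mathfrak m$ and $\lambda\in\mathbb C$ the element $1-\lambda a$ is invertible by the geometric series, so $a$ has no nonzero eigenvalue on $M$; the image of $\mathfrak m$ in $\operatorname{End}_{\mathbb C}(M)$ is then a finite-dimensional algebra of nilpotent elements, and such an algebra is nilpotent. Hence $\mathcal A$ is the category of nilpotent representations of $Q$ on which all $\partial_\alpha W$ act as zero. It has finite length, its simple objects are the one-dimensional modules $S_v$ ($v\in Q_0$), and $K_0(\mathcal A)=\mathbb Z^{Q_0}$ by the dimension vector. All cycles of $Q$ have length at least $3$, so each $\partial_\alpha W$ lies in $\mathfrak m^2$ and acts as zero on every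 extension of $S_v$ by $S_w$. Such an extension, with submodule $S_w$ and quotient $S_v$, is given by a scalar for each arrow $v\to w$. Therefore
\[
\dim\operatorname{Ext}^1(S_v,S_w)=\#(v\to w).
\]

The mutation $\mu_k(Q,W)$ of a quiver with potential \cite{DWZ} is defined in two stages. The \emph{premutation} has the quiver obtained by steps (1) and (2) of quiver mutation. Its potential is $[W]+\Delta$, where $[W]$ is obtained from $W$ by replacing each passage $i\to k\to j$ by the corresponding new arrow $i\to j$, and $\Delta$ is the sum of the $3$-cycles formed by a new arrow and the two reversed arrows. Then one passes to the \emph{reduced part}. On the level of quivers this deletes, for each pair of vertices $i,j$, as many arrows $i\to j$ and as many arrows $j\to i$ as the rank of the matrix of coefficients of the $2$-cycles $i\to j\to i$ in $[W]+\Delta$. If this rank is too small, $2$-cycles survive. The potential $W$ is \emph{nondegenerate} if no iterated mutation of $(Q,W)$ has a $2$-cycle; the quivers of the iterated mutations are then the iterated Fomin--Zelevinsky mutations of $Q$. Every quiver has a nondegenerate potential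 over $\mathbb C$ \cite[Corollary~7.4]{DWZ}.

\subsection{Torsion pairs and hearts}\label{sub:hearts}

A \emph{torsion pair} in an abelian category $\mathcal H$ is a pair $(\mathcal T,\mathcal F)$ of full subcategories with $\operatorname{Hom}(\mathcal T,\mathcal F)=0$ such that every object $X$ has a subobject $tX\in\mathcal T$ with $X/tX\in\mathcal F$. The \emph{torsion part} $tX$ is the largest subobject of $X$ in $\mathcal T$. The torsion class $\mathcal T$ is closed under quotients and extensions, and the torsion-free class $\mathcal F$ under subobjects and extensions. If $\mathcal H$ has finite length, every full subcategory $\mathcal T$ closed under quotients and extensions is a torsion class, with $\mathcal F=\{Y:\operatorname{Hom}(\mathcal T,Y)=0\}$. For an object $M$, let $\operatorname{Filt}(M)$ be the class of objects with a finite filtration whose factors are isomorphic to $M$. A \emph{brick} is a module whose endomorphism ring is $\mathbb C$.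

Let $\mathcal D$ be a triangulated category; \emph{heart} means heart of a bounded t-structure on $\mathcal D$. We use the following standard facts.
\begin{enumerate}
\item[(H1)] A heart $\mathcal H$ is an abelian full subcategory closed under extensions. Its short exact sequences are the triangles of $\mathcal D$ with three terms in $\mathcal H$, we have $\operatorname{Ext}^1_{\mathcal H}(X,Y)=\operatorname{Hom}_{\mathcal D}(X,Y[1])$, and $K_0(\mathcal H)=K_0(\mathcal D)$ with $[X[1]]=-[X]$.
\item[(H2)] If $\mathcal H\subseteq\mathcal H'$ are hearts, then $\mathcal H=\mathcal H'$. (The cohomology objects of $X\in\mathcal H'$ with respect to $\mathcal H$ lie in $\mathcal H'$, so by uniqueness they are its cohomology objects with respect to $\mathcal H'$; only the one in degree $0$ is nonzero, and $X\in\mathcal H$.)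
\item[(H3)] If $(\mathcal T,\mathcal F)$ is a torsion pair in a heart $\mathcal H$, then the objects $E$ that fit into a triangle $f[1]\to E\to t\to f[2]$ with $f\in\mathcal F$, $t\in\mathcal T$ form a heart $\mathcal F[1]*\mathcal T$, and $(\mathcal F[1],\mathcal T)$ is a torsion pair in it.
\end{enumerate}

Let $\Gamma(Q,W)$ be the complete Ginzburg dg algebra and $D_{fd}(\Gamma(Q,W))$ the derived category of dg modules with finite-dimensional total homology. We need two facts about it. It has a canonical bounded t-structure whose heart is the category $\mathcal A$ of finite-dimensional $J(Q,W)$-modules, and it is invariant under mutation in the following precise sense.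

\begin{theorem}[{\cite[Theorem~3.2 and the computation of the images of the simples there]{KY}}]\label{thm:KY}
Let $(Q,W)$ be a reduced quiver with potential without loops and $2$-cycles, and let $k\in Q_0$. There is a triangle equivalence $\Phi\colon D_{fd}(\Gamma(\mu_k(Q,W)))\to D_{fd}(\Gamma(Q,W))$ with $\Phi(S'_k)\cong S_k[1]$ such that, for $v\ne k$, the object $\Phi(S'_v)$ is the universal extension
\[
0\to S_k^{\,m}\to\Phi(S'_v)\to S_v\to0,\qquad m=\dim\operatorname{Ext}^1(S_v,S_k),
\]
in the canonical heart.
\end{theorem}

Here $S'_v$ are the simple modules for $\mu_k(Q,W)$, and \emph{universal} means that the connecting map $\operatorname{Hom}(S_k^{\,m},S_k)\to\operatorname{Ext}^1(S_v,S_k)$ is bijective. Since $\operatorname{Hom}(S_v,S_k)=0$, the long exact sequence gives $\operatorname{Hom}(\Phi(S'_v),S_k)=0$ for $v\ne k$. On classes in $K_0$, the theorem is the rule \eqref{eq:mut}.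

\subsection{The chain of torsion classes}

From now on each quiver $Q$ is equipped with a nondegenerate potential $W$, and $\mathcal A$ is the corresponding module category.

\begin{proposition}\label{prop:bricks}
Let $(i_1,\dots,i_l)$ be an MGS of $Q$ with labels $\gamma_1,\dots,\gamma_l$. There are bricks $M_1,\dots,M_l\in\mathcal A$ with dimension vectors $\gamma_1,\dots,\gamma_l$ and torsion pairs $(\mathcal T_s,\mathcal F_s)$ in $\mathcal A$ with $\mathcal A=\mathcal T_0\supseteq\mathcal T_1\supseteq\dots\supseteq\mathcal T_l=0$ such that, with $t_s$ denoting the torsion part for $\mathcal T_s$: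
\begin{enumerate}
\item[(i)] $M_s\in\mathcal T_{s-1}\cap\mathcal F_s$; in particular $\operatorname{Hom}(M_s,M_t)=0$ for $t<s$;
\item[(ii)] $t_{s-1}X/t_sX\in\operatorname{Filt}(M_s)$ for all $X\in\mathcal A$ and all $s$;
\item[(iii)] there is a bijection $\sigma$ of $Q_0$ with $c_v^{(l)}=-e_{\sigma(v)}$ for all $v$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $(Q_s,W_s)$ be the mutations of $(Q,W)$ along the sequence and $\mathcal D=D_{fd}(\Gamma(Q,W))$. By nondegeneracy Theorem~\ref{thm:KY} applies at every step, and the composite of the equivalences $\Phi$ is an equivalence $D_{fd}(\Gamma(Q_s,W_s))\to\mathcal D$. Let $\mathcal A_s\subseteq\mathcal D$ be the image of the canonical heart and $S_v^{(s)}$ its simple objects. Then $\mathcal A_s$ is a heart of finite length, so it is the extension closure of its simple objects. The hearts $\mathcal A_s$ are not contained in $\mathcal A$; the point is to show that each is obtained from $\mathcal A$ by the single construction (H3). We construct by induction torsion pairs $(\mathcal T_s,\mathcal F_s)$ in $\mathcal A$ with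
\[
\mathcal A_s=\mathcal F_s[1]*\mathcal T_s\qquad\text{and}\qquad[S_v^{(s)}]=c_v^{(s)}\ \text{ for all }v,
\]
starting from $\mathcal T_0=\mathcal A$, $\mathcal F_0=0$.

\emph{The brick.} Suppose the pair is constructed for $s$, and let $k=i_{s+1}$. Since $(\mathcal F_s[1],\mathcal T_s)$ is a torsion pair in $\mathcal A_s$, each simple object of $\mathcal A_s$ lies in $\mathcal T_s$, and then its class is positive, or in $\mathcal F_s[1]$, and then its class is negative. As $k$ is green, $M=M_{s+1}:=S^{(s)}_k$ lies in $\mathcal T_s\subseteq\mathcal A$. It has dimension vector $\gamma_{s+1}$, and it is a brick because it is simple in $\mathcal A_s$. Put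
\[
\mathcal T_{s+1}=\{X\in\mathcal T_s:\operatorname{Hom}(X,M)=0\}.
\]
This class is closed under quotients and extensions, so it is a torsion class in $\mathcal A$. Its torsion-free class $\mathcal F_{s+1}$ contains $\mathcal F_s$ and $M$. This gives the first claim of (i). The second follows, since for $t<s$ we have $M_s\in\mathcal T_{s-1}\subseteq\mathcal T_t$ and $M_t\in\mathcal F_t$.

\emph{The filtration.} Let $X\in\mathcal T_s$. A nonzero map $X\to M$ is an epimorphism in $\mathcal A_s$, because $M$ is simple there. Replace $X$ by the kernel and repeat. Since $\mathcal A_s$ has finite length, this ends with an exact sequence $0\to X'\to X\to X''\to0$ in $\mathcal A_s$ with $X''\in\operatorname{Filt}(M)$ and $\operatorname{Hom}(X',M)=0$. By (H1), $\operatorname{Filt}(M)$ is the same class whether formed in $\mathcal A_s$ or in $\mathcal A$. As $\mathcal T_s$ is a torsion-free class in $\mathcal A_s$, the subobject $X'$ lies in $\mathcal T_s$. So all three terms lie in $\mathcal A$, the sequence is exact in $\mathcal A$, and $X'\in\mathcal T_{s+1}$. Moreover $X''\in\mathcal F_{s+1}$, so $X'=t_{s+1}X$. For an arbitrary $Y\in\mathcal A$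 apply this to $X=t_sY$ and use $t_{s+1}t_sY=t_{s+1}Y$; this is (ii).

\emph{The next heart.} Let $\mathcal B=\mathcal F_{s+1}[1]*\mathcal T_{s+1}$. By Theorem~\ref{thm:KY}, transported to $\mathcal D$, the simple objects of $\mathcal A_{s+1}$ are $M[1]$ and objects $E\in\mathcal A_s$ with $\operatorname{Hom}(E,M)=0$. We have $M[1]\in\mathcal B$. For such an $E$ take the exact sequence $0\to f[1]\to E\to t\to0$ in $\mathcal A_s$ with $f\in\mathcal F_s$ and $t\in\mathcal T_s$. Then $\operatorname{Hom}(t,M)$ embeds into $\operatorname{Hom}(E,M)=0$, so $t\in\mathcal T_{s+1}$; also $f\in\mathcal F_{s+1}$, and hence $E\in\mathcal B$. Thus $\mathcal A_{s+1}\subseteq\mathcal B$, and $\mathcal A_{s+1}=\mathcal B$ by (H2). The classes of the simple objects change by \eqref{eq:mut}, because $\dim\operatorname{Ext}^1(S_v^{(s)},S_k^{(s)})=\#_{Q_s}(v\to k)$. This completes the induction.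

\emph{The end.} Since the sequence is maximal, all $c_v^{(l)}$ are negative, so all simple objects of $\mathcal A_l$ lie in $\mathcal F_l[1]\subseteq\mathcal A[1]$. By (H2), $\mathcal A_l=\mathcal A[1]$. Hence $\mathcal T_l\subseteq\mathcal A\cap\mathcal A[1]=0$, and the simple objects of $\mathcal A_l$ are the $S_v[1]$, with classes $-e_v$, each once.
\end{proof}

Maximality is used only in the last paragraph. The induction works for every green sequence and shows again that its $c$-vectors are positive or negative.

\section{Rules for the order of the bricks}\label{sec:order}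

Fix an MGS of a quiver $Q$, of length $l$, and the data of Proposition~\ref{prop:bricks}. A module \emph{occurs} if it is isomorphic to some $M_s$. By (i) the $M_s$ are pairwise nonisomorphic, so exactly $l$ isomorphism classes occur, and they are totally ordered: $L<L'$ means that $L\cong M_s$ and $L'\cong M_t$ with $s<t$. Part (i) says:
\begin{equation}\label{eq:hom}
\text{if $L\not\cong L'$ occur and }\operatorname{Hom}(L,L')\ne0,\text{ then }L<L'.
\end{equation}
A module is \emph{thin} if all coordinates of its dimension vector are at most $1$. The submodules of a thin module correspond to the subsets of its support that are closed under the arrows acting by a nonzero scalar. The next lemma is our test for occurrence: one lists the submodules and shows that none can play the role of $X$.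

\begin{lemma}\label{lem:test}
Let $M\in\mathcal A$ be a nonzero thin module that does not occur. Then $M$ has a proper nonzero submodule $X$ that occurs and has the following property: every module $L$ that occurs and satisfies $\operatorname{Hom}(L,M/X)\ne0$ satisfies $L<X$.
\end{lemma}

\begin{proof}
We have $t_0M=M\neq0$ and $t_lM=0$. Let $s$ be maximal with $X:=t_{s-1}M\ne0$. Then $t_sM=0$, so $X\in\operatorname{Filt}(M_s)$ by Proposition~\ref{prop:bricks}(ii). Since $X$ is thin, it has only one factor, and $X\cong M_s$. As $M$ does not occur, $X\ne M$. Now $M/X\in\mathcal F_{s-1}$, and $M_j\in\mathcal T_{j-1}\subseteq\mathcal T_{s-1}$ for $j\ge s$, so $\operatorname{Hom}(M_j,M/X)=0$ for $j\geq s$.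
\end{proof}

Thinness cannot be dropped: $S_v\oplus S_v$ is not a brick, so it does not occur, and $X=S_v$ fails the property. A simple module has no proper nonzero submodule, so \emph{every $S_v$ occurs}. It is the only module of dimension vector $e_v$, so $e_v$ is the label of exactly one step. We write $v$ for $S_v$ in inequalities.

To apply the test we need modules, that is, representations satisfying relations that we do not know explicitly. On acyclic supports the relations impose nothing.

\begin{lemma}\label{lem:acyclic}
If the full subquiver of $Q$ on $J\subseteq Q_0$ is acyclic, every representation of it, extended by zero, lies in $\mathcal A$.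
\end{lemma}

\begin{proof}
The representation is nilpotent. Let $\alpha$ be an arrow. If both ends of $\alpha$ lie in $J$, each path in $\partial_\alpha W$ passes through a vertex outside $J$, since otherwise it would form with $\alpha$ a cycle inside $J$. If not, each path in $\partial_\alpha W$ starts or ends outside $J$. In both cases $\partial_\alpha W$ acts as zero.
\end{proof}

If there is exactly one arrow $u\to v$, the word $uv$ also denotes the nonsplit module of dimension vector $e_u+e_v$; it has submodule $S_v$ and quotient $S_u$.

\begin{lemma}[ordering rules]\label{lem:rules}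
Let $u,v$ be vertices of $Q$.
\begin{enumerate}
\item[(A)] If $\#(u\to v)=1$ and $v<u$, then $uv$ occurs and $v<uv<u$.
\item[(K)] If $\#(u\to v)\ge2$, then $u<v$.
\end{enumerate}
Let $u,v,w$ be distinct vertices with $m_{uv}\ge1$ arrows $u\to v$, $m_{vw}\ge1$ arrows $v\to w$, $m_{uw}\ge0$ arrows $u\to w$, and no arrow $w\to u$.
\begin{enumerate}
\item[(S)] If $m_{vw}=1$, $m_{uv}+m_{uw}\ge2$ and $w<v$, then $u<vw$.
\item[(T)] If $m_{uv}=1$, $m_{vw}+m_{uw}\ge2$ and $v<u$, then $uv<w$.
\end{enumerate}
\end{lemma}

The modules $vw$ in (S) and $uv$ in (T) occur by (A). The numerical conditions read $\langle u,vw\rangle\ge2$ and $\langle uv,w\rangle\ge2$, so (S) and (T) are versions of (K) in which the target or the source of the multiple arrow is replaced by a two-dimensional brick. The proof of all three is the same: if the order were wrong, every member of an infinite family of thin modules would occur, although the sequence is finite.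

\begin{proof}
All representations below lie in $\mathcal A$ by Lemma~\ref{lem:acyclic}.

(A), (K). Suppose $\#(u\to v)=m\ge1$ and $v<u$. Let $R$ be a nonsplit module with submodule $S_v$ and quotient $S_u$. Its only proper nonzero submodule is $S_v$. If $R$ did not occur, Lemma~\ref{lem:test} with $X=S_v$ and $L=S_u=R/X$ would give $u<v$. So $R$ occurs, and \eqref{eq:hom} gives $v<R<u$. This proves (A). The isomorphism classes of such $R$ are parametrized by $\mathbb P^{m-1}(\mathbb C)$, which is infinite for $m\ge2$. So $v<u$ is impossible in (K).

(S), (T). Let $R$ be the thin representation with support $\{u,v,w\}$ on which the arrows $u\to v$, $v\to w$, $u\to w$ act by vectors of scalars $\alpha\ne0$, $\beta\ne0$, $\delta$. Its proper nonzero submodules are $S_w$ and the submodule $Y$ with support $\{v,w\}$. We have $R/Y=S_u$, the module $Y$ maps onto $S_v$, and $S_v$ is a submodule of $R/S_w$. In (S) take $\beta=1$; two such representations are isomorphic only if their vectors $(\alpha,\delta)$ are proportional, so there are infinitely many classes because $m_{uv}+m_{uw}\ge2$. In (T) take $\alpha=1$; now $(\beta,\delta)$ is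 determined up to a scalar, and again there are infinitely many classes. It suffices to show that if the conclusion fails, then every $R$ occurs. Suppose that the conclusion fails and some $R$ does not occur, and let $X$ be as in Lemma~\ref{lem:test}.

(S) Here $Y=vw$, and we assume $w<v$ and $vw<u$. If $X=vw$, then $L=S_u$ gives $u<vw$. If $X=S_w$, then $L=S_v$ gives $v<w$. Both contradict the assumptions.

(T) Here $R/S_w=uv$, and we assume $v<u$ and $w<uv$. If $X=S_w$, then $L=uv$ gives $uv<w$. If $X=Y$, then $L=S_u$ gives $u<Y$, and \eqref{eq:hom} gives $Y<v$, so $u<v$. Both contradict the assumptions.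
\end{proof}

\section{Rotation, blocking and reversal}\label{sec:rotation}

Rule (K) concerns multiple arrows of the initial quiver. To control a sequence step by step we need it for the intermediate quivers $Q_s$. For this we show that an MGS of $Q$, read from step $s+1$ on, is the beginning of an MGS of $Q_s$.

\begin{lemma}[rotation]\label{lem:rotation}
If $(i_1,\dots,i_l)$ is an MGS of $Q$ and $k=i_1$, then $\mu_kQ$ has an MGS of the form $(i_2,\dots,i_l,j_0)$.
\end{lemma}

\begin{proof}
Let $f_v=c_v^{(1)}$, so $f_k=-e_k$ and $f_v=e_v+\#(v\to k)\,e_k$ for $v\ne k$. Let $\varphi$ be the automorphism of $\mathbb Z^{Q_0}$ with $\varphi(e_v)=f_v$. It does not change the coordinates at the vertices $v\neq k$. Let $c'_v$ denote the $c$-vectors obtained by mutating the framed quiver of $\mu_kQ$ at $i_2,i_3,\dots$. We claim that these steps are green and that $\varphi(c'_v)=c_v$ throughout. This holds at the start.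

Suppose it holds before the step at $i=i_{s+1}$, $s\ge1$, whose label in the given sequence is $\gamma_{s+1}=c_i$. If $\gamma_{s+1}$ were a multiple of $e_k$, then $M_{s+1}$ would be a direct sum of copies of $S_k$, since there is no loop at $k$; being a brick, $M_{s+1}\cong S_k\cong M_1$, contrary to Proposition~\ref{prop:bricks}(i). So $\gamma_{s+1}$ has a positive coordinate at some $v\ne k$, and $c'_i=\varphi^{-1}(\gamma_{s+1})$ has the same coordinate there. By sign-coherence $c'_i$ is positive. The non-frozen parts of the two ice quivers agree and $\varphi$ is linear, so \eqref{eq:mut} preserves the claim.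

At the end $c_v=-e_{\sigma(v)}$ by Proposition~\ref{prop:bricks}(iii). If $\sigma(v)\ne k$, then $c'_v$ has coordinate $-1$ at $\sigma(v)$, so $v$ is red. For $j_0=\sigma^{-1}(k)$ we have $c_{j_0}=-e_k=\varphi(e_k)$, so $c'_{j_0}=e_k$ and $j_0$ is green. Mutation at $j_0$ makes $j_0$ red and adds multiples of $e_k$ to the other $c'_v$, which keep their coordinate $-1$ and stay red.
\end{proof}

\begin{lemma}[blocking]\label{lem:blocking}
If step $s+1$ of an MGS mutates at $v$, then no vertex $w$, green or red, satisfies $\langle c_w^{(s)},c_v^{(s)}\rangle\ge2$.
\end{lemma}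

\begin{proof}
Otherwise $Q_s$ has at least two arrows $w\to v$, by \eqref{eq:form}. Applying Lemma~\ref{lem:rotation} $s$ times gives an MGS of $Q_s$ that starts at $v$, so $S_v$ is its first brick. Rule (K) for this MGS of $Q_s$ gives $w<v$, which is impossible.
\end{proof}

In other words, an MGS never mutates at the target of a multiple arrow. Finally, an MGS can be run backward in the opposite quiver.

\begin{lemma}[reversal]\label{lem:reversal}
If $(i_1,\dots,i_l)$ is an MGS of $Q$ with labels $\gamma_1,\dots,\gamma_l$ and $\sigma$ is as in Proposition~\ref{prop:bricks}(iii), then $(\sigma(i_l),\dots,\sigma(i_1))$ is an MGS of $Q^{\mathrm{op}}$ with labels $\gamma_l,\dots,\gamma_1$.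
\end{lemma}

\begin{proof}
Let $R_0=\hat Q,R_1,\dots,R_l$ be the successive ice quivers. In $R_l$ the only arrow between $v$ and a frozen vertex is $c(\sigma(v))\to v$, and $\sigma$ is an isomorphism $Q_l\to Q$ by \eqref{eq:form}. So $R_l^{\mathrm{op}}$ is the framed quiver of $Q^{\mathrm{op}}$, via $\sigma$ on non-frozen vertices and the identity on frozen vertices. Mutation is an involution and commutes with passing to the opposite quiver, so mutating $R_l^{\mathrm{op}}$ at $i_l,\dots,i_1$ passes through $R_{l-1}^{\mathrm{op}},\dots,R_0^{\mathrm{op}}$. The vertex $i_s$ has $c$-vector $-\gamma_s$ in $R_s$, hence $\gamma_s$ in $R_s^{\mathrm{op}}$. So each step is green, with label $\gamma_s$, and $R_0^{\mathrm{op}}$ has no green vertex.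
\end{proof}

In particular, reversal preserves the length and reverses the order of the simple modules.

\section{Two kinds of maximal green sequences}\label{sec:kinds}

Let $\tau$ exchange $x\leftrightarrow z$ and $p\leftrightarrow r$, fix $y$ and $q$, and send $d_k$ to a new symbol $b_k$. Let $\check Q^{(N)}$ be the quiver $(Q^{(N)})^{\mathrm{op}}$ with vertices renamed by $\tau$: each arrow $v\to w$ of $Q^{(N)}$ gives an arrow $\tau(w)\to\tau(v)$. On the core, $\tau$ is the reflection of Figure~\ref{fig:quiver} in the vertical axis, and the construction interchanges the arrows in each of the pairs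
\begin{gather*}
\{x\to y,\ y\to z\},\quad\{p\to q,\ q\to r\},\quad\{p\to x,\ z\to r\},\quad\{q\to x,\ z\to q\},\\
\{r\to x,\ z\to p\},\quad\{y\to p\ [4],\ r\to y\ [4]\}
\end{gather*}
and preserves $x\to z$ and $r\to p\ [2]$. So $\check Q^{(N)}$ has the same core as $Q^{(N)}$. Its other arrows are
\[
b_k\to q,\qquad b_k\to p\ [2],\qquad y\to b_k\ [3],\qquad r\to b_k\ [2].
\]
By Lemma~\ref{lem:reversal}, the quivers $Q^{(N)}$ and $\check Q^{(N)}$ have the same set of lengths of maximal green sequences.

\begin{proposition}\label{prop:kinds}
Fix an MGS of $Q^{(N)}$ or of $\check Q^{(N)}$. Then either $q<r<p$ \emph{(first kind)} or $r<p<q$ \emph{(second kind)}. In the first kind, $pq$ and $xy$ occur and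
\begin{equation}\label{eq:first}
q<r<y<xy<z,\qquad y<pq<x .
\end{equation}
\end{proposition}

\begin{proof}
Only arrows of the core are used. Rule (K) gives $r<p$ and $r<y$, so it remains to exclude $r<q<p$ and to prove \eqref{eq:first}.

Suppose $q<p$. Rule (S) for $(u,v,w)=(y,p,q)$ applies, since $y\to p$ is multiple, $p\to q$ is single and there is no arrow between $y$ and $q$; it gives $y<pq$. Rule (T) for the triangle $p\to q\to x$, $p\to x$ gives $pq<x$. Hence $y<x$, and (A) shows that $xy$ occurs and $y<xy$. Rule (T) for the triangle $x\to y\to z$, $x\to z$ gives $xy<z$. In particular $y<z$.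

Suppose $r<q$. Rule (S) for the triangle $z\to q\to r$, $z\to r$ gives $z<qr$. Rule (T) for $(u,v,w)=(q,r,y)$ applies, since $q\to r$ is single, $r\to y$ is multiple and there is no arrow between $q$ and $y$; it gives $qr<y$. Hence $z<y$.

So $q<p$ and $r<q$ cannot both hold. In the first kind $q<p$, and the inequalities found in that case, together with $q<r<y$, are \eqref{eq:first}.
\end{proof}

Reversal followed by $\tau$ turns $r<p<q$ into $q<r<p$. Thus an MGS of the second kind of $Q^{(N)}$ gives an MGS of the first kind of $\check Q^{(N)}$ of the same length. We use this to study only sequences of the first kind, for which \eqref{eq:first} is available: in $Q^{(N)}$ they are short, and in $\check Q^{(N)}$ they are long.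

\section{The first kind in $Q^{(N)}$: lengths $13+N$ and $14+N$}\label{sec:short}

\begin{proposition}\label{prop:short}
Every MGS of $Q^{(N)}$ of the first kind has length $13+N$ or $14+N$, and both lengths occur.
\end{proposition}

\begin{proof}
We follow the sequence step by step and show that at each state at most two types of step are possible. Table~\ref{tab:form} lists the values $\langle\gamma,e_v\rangle$ for all labels $\gamma$ that will appear. The first seven rows are read off from the arrows, and the others are sums of these.

\begin{table}[ht]
\centering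
$\begin{array}{c|rrrrrrr}
\gamma&x&y&z&p&q&r&d\\ \hline
x&0&1&1&-1&-1&-1&0\\
y&-1&0&1&4&0&-4&-3\\
z&-1&-1&0&1&1&1&0\\
p&1&-4&-1&0&1&-2&-2\\
q&1&0&-1&-1&0&1&1\\
r&1&4&-1&2&-1&0&2\\
d&0&3&0&2&-1&-2&0\\ \hline
zq&0&-1&-1&0&1&2&1\\
zr&0&3&-1&3&0&1&2\\
yzq&-1&-1&0&4&1&-2&-2\\
xyzq&-1&0&1&3&0&-3&-2\\
xy&-1&1&2&3&-1&-5&-3\\
xz&-1&0&1&0&0&0&0\\
pq&2&-4&-2&-1&1&-1&-1\\
px&1&-3&0&-1&0&-3&-2
\end{array}$
\caption{The form of $Q^{(N)}$: the entry in row $\gamma$ and column $v$ is $\langle\gamma,e_v\rangle$. The letter $d$ stands for any $d_k$, and $\langle d_j,d_k\rangle=0$.}
\label{tab:form}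
\end{table}

A state is recorded as $(c_x,c_y,c_z,c_p,c_q,c_r;c_d)$, where $c_d=\pm d$ means $c_{d_k}=\pm d_k$ for all $k$. The number in the name of a state is the number of steps made so far at vertices of the core. A green vertex, referred to by its $c$-vector, can be ruled out as the next step in two ways.
\begin{itemize}
\item \emph{By order.} By \eqref{eq:first}, the label $r$ cannot precede the label $q$, the labels $x$ and $z$ cannot precede the label $y$, and the label $z$ cannot precede a label $xy$.
\item \emph{By blocking.} By Lemma~\ref{lem:blocking}, the label $\gamma$ is impossible if some current $c$-vector $\beta$ has $\langle\beta,\gamma\rangle\ge2$.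
\end{itemize}
Table~\ref{tab:steps} lists the states and all steps that are not ruled out, with the numbers $\langle\gamma,c_v\rangle$ needed for the rule \eqref{eq:rule}. Table~\ref{tab:excluded} gives the reason for every green vertex that is ruled out. In the states that do not appear in Table~\ref{tab:excluded}, every green vertex is listed as a step in Table~\ref{tab:steps}.

\begin{table}[ht]
\centering
\small
$\begin{array}{l|l|c|l|l}
\text{state}&(c_x,c_y,c_z,c_p,c_q,c_r;c_d)&\gamma&\langle\gamma,c_v\rangle&\text{next}\\ \hline
0&(x,y,z,p,q,r;d)&q&(1,0,-1,-1,*,1;1)&1\\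
1&(x,y,zq,pq,-q,r;d)&zq&(0,-1,*,1,-1,2;1)&2\\
2&(x,yzq,-zq,pq,z,r;d)&r&(1,2,2,1,-1,*;2)&3\\
3&(x,yzq,-zq,pq,zr,-r;d)&zr&(0,2,1,3,*,-1;2)&4\\
4&(x,yzq,-zq,pq,-zr,z;d)&\text{all }d_k&(0,2,1,1,2,0;0)&4'\\
4'&(x,yzq,-zq,pq,-zr,z;-d)&yzq&(-1,*,-1,5,2,0;2)&5\\
5&(xyzq,-yzq,y,pq,-zr,z;-d)&y&(0,-1,*,4,3,1;3)&6a\\
 &&xyzq&(*,-1,0,3,2,1;2)&6b\\
6a&(xyzq,-zq,-y,pq,-zr,z;-d)&xyzq&(*,-1,0,3,2,1;2)&7\\
6b&(-xyzq,x,y,pq,-zr,z;-d)&y&(0,-1,*,4,3,1;3)&7\\
7&(-xyzq,xy,-y,pq,-zr,z;-d)&xy&(-1,*,-1,2,3,2;3)&8\\
8&(-zq,-xy,x,pq,-zr,z;-d)&z&(-1,2,-1,2,-1,*;0)&9\\
9&(-q,-xy,xz,pq,-r,-z;-d)&xz&(0,1,*,0,0,-1;0)&10a\\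
 &&pq&(-1,2,0,*,1,2;1)&10b\\
10a&(-q,-xy,-xz,pq,-r,x;-d)&pq&(-1,2,0,*,1,2;1)&11a\\
10b&(p,-xy,xz,-pq,-r,-z;-d)&xz&(0,1,*,0,0,-1;0)&11a\\
 &&p&(*,3,0,-1,2,1;2)&11b\\
11a&(p,-xy,-xz,-pq,-r,x;-d)&p&(*,3,0,-1,2,1;2)&12a\\
 &&x&(-1,-1,-1,2,1,*;0)&12b\\
11b&(-p,-xy,xz,-q,-r,-z;-d)&xz&(0,1,*,0,0,-1;0)&12a\\
12a&(-p,-xy,-xz,-q,-r,x;-d)&x&(1,-1,-1,1,1,*;0)&13a\\
12b&(px,-y,-z,-pq,-r,-x;-d)&px&(*,3,0,1,3,-1;2)&13b\\
13a&(-p,-y,-z,-q,-r,-x;-d)&\text{end}&&\\
13b&(-px,-y,-z,-pq,-r,p;-d)&p&(-1,4,1,-1,2,*;2)&14\\
14&(-x,-y,-z,-q,-r,-p;-d)&\text{end}&&
\end{array}$
\caption{All steps of an MGS of $Q^{(N)}$ of the first kind. The symbol $*$ marks the mutated vertex, whose $c$-vector changes sign; $\gamma$ is added to the $c$-vectors with entry $-1$; the other $c$-vectors do not change.}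
\label{tab:steps}
\end{table}

\begin{table}[ht]
\centering
\small
\begin{tabular}{l|l|l}
state&by order&by blocking\\ \hline
$0$&$x,z,r$&$\langle r,y\rangle=4$, $\langle r,p\rangle=2$, $\langle r,d\rangle=2$\\
$1$&$x$&$\langle r,y\rangle=4$, $\langle y,pq\rangle=4$, $\langle zq,r\rangle=2$, $\langle r,d\rangle=2$\\
$2$&$x,z$&$\langle r,yzq\rangle=4-1-1=2$, $\langle yzq,pq\rangle=5$, $\langle r,d\rangle=2$\\
$3$&$x$&$\langle zr,yzq\rangle=3-1+0=2$, $\langle yzq,pq\rangle=5$, $\langle zr,d\rangle=2$\\
$4$&$x,z$&$\langle d,yzq\rangle=3+0-1=2$, $\langle yzq,pq\rangle=5$\\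
$4'$&$x,z$&$\langle yzq,pq\rangle=5$\\
$5$&$z$&$\langle y,pq\rangle=4$\\
$6a$&$z$&$\langle xyzq,pq\rangle=3$\\
$6b$&$x,z$&$\langle y,pq\rangle=4$\\
$7$&&$\langle xy,z\rangle=2$, $\langle xy,pq\rangle=3-1=2$\\
$8$&&$\langle pq,x\rangle=2$, $\langle z,pq\rangle=1+1=2$\\
$10a$&&$\langle pq,x\rangle=2$
\end{tabular}
\caption{Green vertices that cannot be mutated next. An entry $\langle\beta,\gamma\rangle\ge2$ rules out the label $\gamma$; both $\beta$ and $\gamma$ are $c$-vectors of the state.}
\label{tab:excluded}
\end{table}

Two lines need a comment. In state $4$, a step with label $d_k$ changes only $c_{d_k}$, because all numbers $\langle d_k,c_v\rangle$ are $\ge0$. As long as some $d_j$ is green, it blocks $yzq$, and the other exclusions of state $4$ persist. So all the $d_k$ are mutated at this point, in some order, which takes $N$ steps and leads to state $4'$. From then on the last entry of $\langle\gamma,c_v\rangle$ is always $\ge0$, so the $d_k$ stay red. In state $6a$ the label $y$ has already appeared, and $z$ is ruled out because no label $xy$ has appeared yet.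

Every MGS of the first kind therefore follows a path in Table~\ref{tab:steps} from state $0$ to a state without green vertices, that is, to $13a$ or $14$. Its length is $13+N$ or $14+N$. Conversely, each such path is a green sequence ending with all vertices red. The path through $6a,10a,11a,12a$ is the MGS
\[
(q,z,r,q,d_1,\dots,d_N,y,z,x,y,r,z,p,x,r)
\]
of length $13+N$, and replacing the final $x,r$ by $r,x,r$ gives the path through $12b$, of length $14+N$.
\end{proof}

The two sequences differ by exchanging the labels $p,x$ for $x,px,p$, as in Example~\ref{ex:A2}.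

\begin{remark}\label{rem:mult}
Table~\ref{tab:excluded} explains the multiplicities. With $m$ arrows $r\to y$ we have $\langle r,yzq\rangle=m-2$; with $m$ arrows $y\to p$ we have $\langle xy,pq\rangle=m-2$; with $m$ arrows $d\to y$ we have $\langle d,yzq\rangle=m-1$. The values $4,4,3$ are the least for which these numbers reach $2$. The arrows $d_k\to y$ serve to force the mutation at $d_k$ in state $4$, where no arrow of the current quiver ends at $d_k$ and the step has no side effect.
\end{remark}

\section{The second kind in $Q^{(N)}$: length at least $13+2N$}\label{sec:lower}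

\begin{proposition}\label{prop:lower}
Every MGS of $\check Q^{(N)}$ of the first kind, and hence every MGS of $Q^{(N)}$ of the second kind, has length at least $13+2N$.
\end{proposition}

Fix an MGS of $\check Q^{(N)}$ of the first kind, so that $q<r<p$ and \eqref{eq:first} hold. We exhibit $13+2N$ modules with different dimension vectors that occur. All but one have acyclic support.

\begin{lemma}\label{lem:easy}
The following $12+2N$ modules occur: the $6+N$ simple modules; $zq$, $zr$, $pq$, $xy$, $xz$; the modules $b_kq$ for $1\le k\le N$; and the thin module $yzq$ on which $y\to z$ and $z\to q$ act by $1$. Moreover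
\begin{equation}\label{eq:zq}
zq<r<y .
\end{equation}
\end{lemma}

\begin{proof}
The modules $pq$ and $xy$ occur by Proposition~\ref{prop:kinds}. By \eqref{eq:first} we have $q<z$ and $r<z$, so $zq$ and $zr$ occur by (A). Rule (S) for the triangle $z\to p\to q$, $z\to q$ and $q<p$ give $z<pq$; with $pq<x$ we get $z<x$, so $xz$ occurs by (A). Rule (K) for the double arrow $r\to b_k$ gives $q<r<b_k$, so $b_kq$ occurs by (A). Rule (T) for the triangle $z\to q\to r$, $z\to r$ and $q<z$ give $zq<r$, which proves \eqref{eq:zq}.

The full subquiver on $y,z,q$ is $y\to z\to q$, so $yzq\in\mathcal A$ by Lemma~\ref{lem:acyclic}. Its proper nonzero submodules are $S_q$ and $zq$. Suppose it does not occur and let $X$ be as in Lemma~\ref{lem:test}. If $X=zq$, the quotient is $S_y$, so $y<zq$, contrary to \eqref{eq:zq}. If $X=S_q$, the quotient has the submodule $S_z$, so $z<q$, contrary to \eqref{eq:first}.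
\end{proof}

The last module has dimension vector $xyzq$. The full subquiver on $\{x,y,z,q\}$ has the single arrows
\[
x\to y,\quad y\to z,\quad z\to q,\quad x\to z,\quad q\to x
\]
and is not acyclic, so the relations now matter. Every cycle in it uses $q\to x$, since the other four arrows respect the order $x,y,z,q$. We let $q\to x$ act by zero; one relation remains, and nondegeneracy of $W$ lets us solve it.

\begin{lemma}\label{lem:M}
There is $\lambda\in\mathbb C$ such that the thin representation $M$ with support $\{x,y,z,q\}$, on which $x\to y$, $y\to z$, $z\to q$ act by $1$, $x\to z$ by $\lambda$ and $q\to x$ by $0$, lies in $\mathcal A$. This module occurs.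
\end{lemma}

\begin{proof}
Let $\omega_1$ and $\omega_2$ be the coefficients in $W$ of the cycles $q\to x\to z\to q$ and $q\to x\to y\to z\to q$, up to rotation.

\emph{We have $\omega_1\ne0$.} In the premutation of $(\check Q^{(N)},W)$ at $q$ there is exactly one arrow $z\to x$, namely the one created by the path $z\to q\to x$, and exactly one arrow $x\to z$, the original one, since there is no path $x\to q\to z$. The terms of $\Delta$ have length $3$, so the coefficient of the $2$-cycle formed by these two arrows comes from $[W]$ and equals $\omega_1$. If $\omega_1=0$, both arrows survive in the reduced part, and $\mu_q(\check Q^{(N)},W)$ has a $2$-cycle. This contradicts nondegeneracy.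

\emph{The relations.} Put $\lambda=-\omega_2/\omega_1$. The representation $M$ is nilpotent. A path acts on $M$ by zero unless it stays in the support and avoids $q\to x$. Let $\alpha$ be an arrow.
\begin{itemize}
\item If $\alpha=(q\to x)$, the paths in $\partial_\alpha W$ go from $x$ to $q$. The only ones that stay in the support and avoid $q\to x$ are $x\to z\to q$ and $x\to y\to z\to q$, with coefficients $\omega_1$ and $\omega_2$. So $\partial_\alpha W$ acts by $\omega_1\lambda+\omega_2=0$.
\item If $\alpha$ is another arrow inside the support, a path in $\partial_\alpha W$ that stays in the support forms a cycle with $\alpha$, so it contains $q\to x$ and acts by zero.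
\item For all other $\alpha$, the paths in $\partial_\alpha W$ start or end outside the support.
\end{itemize}
Hence $M\in\mathcal A$.

\emph{Occurrence.} The proper nonzero submodules of $M$ are $S_q$, $zq$ and $yzq$. Suppose $M$ does not occur and let $X$ be as in Lemma~\ref{lem:test}. If $X=S_q$, then $S_z$ is a submodule of $M/X$, so $z<q$, contrary to \eqref{eq:first}. If $X=zq$, then $S_y$ is a submodule of $M/X$, so $y<zq$, contrary to \eqref{eq:zq}. If $X=yzq$, then $M/X=S_x$, so $x<yzq$; but $yzq$ maps onto $S_y$, so $yzq<y<x$ by \eqref{eq:hom} and \eqref{eq:first}.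
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
The $12+2N$ modules of Lemma~\ref{lem:easy} and the module $M$ of Lemma~\ref{lem:M} have pairwise different dimension vectors, and the length of the sequence is the number of isomorphism classes that occur. The statement for $Q^{(N)}$ follows by reversal, as explained after Proposition~\ref{prop:kinds}.
\end{proof}

\begin{remark}
Lemma~\ref{lem:easy} alone gives the bound $12+2N$. This already yields a gap for $N\ge4$, where $15+N\le11+2N$. The module $M$ brings the example down to $N=3$.
\end{remark}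

\section{A sequence of length $13+2N$ and the proof of the theorem}\label{sec:long}

A lower bound for the second kind produces a gap only if such sequences exist. We construct one whose labels are exactly the dimension vectors found in Section~\ref{sec:lower}.

\begin{proposition}\label{prop:long}
The quivers $\check Q^{(N)}$ and $Q^{(N)}$ have an MGS of length $13+2N$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:reversal} it suffices to treat $\check Q^{(N)}$. On the core its form is given by Table~\ref{tab:form} without the row and column $d$. For the vertices $b_k$ we have, for all $j,k$,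
\[
\begin{array}{c|rrrrrrr}
\gamma&x&y&z&p&q&r&b_j\\ \hline
b_k&0&-3&0&2&1&-2&0\\
b_kq&1&-3&-1&1&1&-1&-1
\end{array}
\]

\emph{Ten steps in the core.} Mutate at $q,z,r,q,y,z,x,y,r,z$. As long as only vertices of the core are mutated, their $c$-vectors are supported on the core and evolve by \eqref{eq:rule} using only the form of the core. So they follow the path $0,1,2,3,4,5,6a,7,8,9,10a$ of Table~\ref{tab:steps} for $N=0$, with labels
\[
q,\ zq,\ r,\ zr,\ yzq,\ y,\ xyzq,\ xy,\ z,\ xz .
\]
The first step gives $c_{b_k}=b_kq$, because $\langle q,b_k\rangle=-1$. For the other nine labels $\gamma$ the numbers $\langle\gamma,b_kq\rangle=-\langle b_kq,\gamma\rangle$ are $0,1,2,3,3,2,2,1,0$, so $c_{b_k}$ does not change again. We reach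
\[
(c_x,c_y,c_z,c_p,c_q,c_r)=(-q,-xy,-xz,pq,-r,x),\qquad c_{b_k}=b_kq .
\]

\emph{Two steps for each $b_k$.} Put $w_1=x$ and $w_k=b_{k-1}$ for $2\le k\le N+1$. For $k=1,\dots,N$ in turn, mutate at $b_k$ and then at $w_k$. We show by induction that before round $k$ we have $c_{w_k}=-q$, $c_{w_j}=-b_j$ for $j<k$, $c_{b_j}=b_jq$ for $j\ge k$, and that the $c$-vectors at $y,z,p,q,r$ are still $-xy,-xz,pq,-r,x$. The numbers $\langle\gamma,c\rangle$ for the two steps of round $k$ are as follows.
\[
\begin{array}{c|cc|ccccccc}
\gamma&-q&-b_kq&-xy&-xz&pq&-r&x&b_jq\ (j>k)&-b_j\ (j<k)\\ \hline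
b_kq&-1&&2&0&2&1&1&0&1\\
b_k&&-1&3&0&3&2&0&1&0
\end{array}
\]
The step at $b_k$ has label $b_kq$; it gives $c_{b_k}=-b_kq$ and $c_{w_k}=-q+b_kq=b_k$ and changes nothing else. The step at $w_k$ has label $b_k$; it gives $c_{w_k}=-b_k$ and $c_{b_k}=-b_kq+b_k=-q$ and changes nothing else. Since $w_{k+1}=b_k$, the induction proceeds.

\emph{Three final steps.} Now $w=w_{N+1}$ carries $-q$, the vertices $w_1,\dots,w_N$ carry $-b_1,\dots,-b_N$, and the green vertices are $p$ and $r$. Mutate at $p$, $w$, $r$.
\begin{itemize}
\item At $p$ the label is $pq$. On $-q,-xy,-xz,-r,x,-b_j$ the form $\langle pq,-\rangle$ takes the values $-1,2,0,1,2,3$. So $c_w=p$ and $c_p=-pq$.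
\item At $w$ the label is $p$. On $-pq,-xy,-xz,-r,x,-b_j$ the form $\langle p,-\rangle$ takes the values $-1,3,0,2,1,2$. So $c_p=-q$ and $c_w=-p$.
\item At $r$ the label is $x$. On $-xy,-xz,-p,-q,-r,-b_j$ the form $\langle x,-\rangle$ takes the values $-1,-1,1,1,1,0$. So $c_y=-y$, $c_z=-z$ and $c_r=-x$.
\end{itemize}
All vertices are red, every step was green, and the length is $10+2N+3$.
\end{proof}

\begin{example}
For $N=3$ the sequence constructed for $\check Q^{(3)}$ is
\[
(q,z,r,q,y,z,x,y,r,z,\;b_1,x,\;b_2,b_1,\;b_3,b_2,\;p,b_3,r).
\]
The final $c$-vectors show that $\sigma$ fixes $y,z$ and sends $x\mapsto b_1\mapsto b_2\mapsto b_3\mapsto p\mapsto q\mapsto r\mapsto x$. Reversing the sequence, applying $\sigma$ and then $\tau^{-1}$, we obtain from Lemma~\ref{lem:reversal} the MGS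
\[
(z,r,q,\;d_3,r,\;d_2,d_3,\;d_1,d_2,\;x,z,y,d_1,x,y,p,z,x,p)
\]
of $Q^{(3)}$, of length $19$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:gap}]
By Proposition~\ref{prop:kinds}, every MGS of $Q^{(N)}$ is of the first or of the second kind. Those of the first kind have length $13+N$ or $14+N$, and both lengths occur (Proposition~\ref{prop:short}). Those of the second kind have length at least $13+2N$ (Proposition~\ref{prop:lower}). The length $13+2N$ occurs by Proposition~\ref{prop:long}. This proves the theorem. For $N\ge3$ we have $14+N<15+N\le12+2N<13+2N$, which gives the corollary.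
\end{proof}

\begin{thebibliography}{9}

\bibitem{DWZ}
Derksen, Weyman and Zelevinsky, Selecta Math. (2008).

\bibitem{Kase}
Ryoichi Kase, \emph{Remarks on lengths of maximal green sequences for quivers of type $\tilde{A}_{n,1}$}, arXiv:1507.02852 (2015).

\bibitem{KY}
Keller and Yang, Adv. Math. \textbf{226} (2011).

\end{thebibliography}
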